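# K-semistable Fano manifolds with alpha invariant below $1/n$

## 1. Log discrepancies, alpha invariants and expected vanishing orders

We work over $\mathbb C$. Divisors on normal varieties may have rational coefficients, and $\sim_{\mathbb Q}$ denotes $\mathbb Q$-linear equivalence.

**Definition 1.1 (log discrepancy, lc, klt).** Let $Y$ be a normal variety and $\Delta\ge 0$ a $\mathbb Q$-divisor with $K_Y+\Delta$ $\mathbb Q$-Cartier. A *prime divisor over $Y$* is a prime divisor $F$ on a normal variety $\tilde Y$ with a proper birational morphism $\mu:\tilde Y\to Y$. Its log discrepancy is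
$$A_{(Y,\Delta)}(F)=1+\operatorname{ord}_F\big(K_{\tilde Y}-\mu^*(K_Y+\Delta)\big).$$
The pair is *log canonical* (lc) if $A_{(Y,\Delta)}(F)\ge 0$ for all $F$ over $Y$, and *klt* (log terminal) if always $A_{(Y,\Delta)}(F)>0$.

For $v=\operatorname{ord}_F$ and an effective $\mathbb Q$-Cartier divisor $D$, we write $v(D)$ for the vanishing order along $F$ of the pullback of $D$. If $Y$ is smooth, then $A_{(Y,\Delta)}(F)=A_Y(F)-v(\Delta)$. A simple normal crossing (snc) divisor on a smooth variety gives an lc pair if its coefficients are in $[0,1]$, and a klt pair if they are in $[0,1)$.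

*Example.* The exceptional divisor of the blow-up of a linear subspace of codimension $m+1$ in $\mathbb P^n$ has log discrepancy $m+1$. Next, take three lines through a point of $\mathbb P^2$, each with coefficient $c$. One blow-up makes the configuration snc, and the exceptional curve $E$ has $A(E)=2-3c$, so the pair is lc exactly for $c\le\frac23$.

**Definition 1.2 ($\mathbb Q$-Fano, log Fano).** A $\mathbb Q$-Fano variety is a normal projective variety $X$ with log terminal singularities such that $-K_X$ is an ample $\mathbb Q$-Cartier divisor. A Fano manifold is a smooth one. A klt log Fano pair is a projective klt pair $(Y,\Delta)$ with $L=-(K_Y+\Delta)$ ample.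

*Example.* $\mathbb P^n$ is a Fano manifold. The pair $\big(\mathbb P^1,\sum(1-\frac1{m_i})p_i\big)$ with distinct points $p_i$ and integers $m_i\ge 2$ is log Fano exactly when $\sum(1-\frac1{m_i})<2$.

**Definition 1.3 (alpha invariant).** For a $\mathbb Q$-Fano variety $X$,
$$\alpha(X)=\inf\{\operatorname{lct}(X;D)\mid 0\le D\sim_{\mathbb Q}-K_X\},$$
where $\operatorname{lct}(X;D)$ is the largest $c$ with $(X,cD)$ lc. Equivalently, $\alpha(X)$ is the supremum of the positive rationals $\alpha$ such that $(X,\alpha D)$ is lc for every effective $D\sim_{\mathbb Q}-K_X$.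

*Example.* On $\mathbb P^1$ an effective $D\sim_{\mathbb Q}-K$ has degree $2$, so its coefficients are at most $2$, and $D=2p$ attains this. Hence $\alpha(\mathbb P^1)=\frac12$. In general a single divisor bounds $\alpha$ from above:
$$-K_X\sim_{\mathbb Q}T\,D+E,\quad D\ \text{reduced and nonzero},\ E\ge 0,\ T>0\quad\Longrightarrow\quad\alpha(X)\le\tfrac1T,\tag{1.1}$$
because $c(TD+E)$ has a coefficient larger than $1$ as soon as $cT>1$. On $\mathbb P^n$, $-K\sim(n+1)H$ gives $\alpha(\mathbb P^n)\le\frac1{n+1}$.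

**Definition 1.4 (expected vanishing order, K-semistability).** Let $(Y,\Delta)$ be a klt log Fano pair and $L=-(K_Y+\Delta)$. More generally, let $L$ be any ample $\mathbb Q$-divisor on a projective variety $Y$. For a prime divisor $F$ over $Y$ put
$$S_L(F)=\frac1{\operatorname{vol}L}\int_0^\infty\operatorname{vol}(L-tF)\,dt .$$
We use K-semistability through the valuative criterion of Fujita and Li: $(Y,\Delta)$ is K-semistable if and only if $A_{(Y,\Delta)}(F)\ge S_L(F)$ for all $F$ over $Y$.

*Example.* For a hyperplane $H\subset\mathbb P^n$ and $L=-K$, $S(H)=(n+1)^{-n}\int_0^{n+1}(n+1-t)^n\,dt=1=A(H)$: equality. Now let $Y=\mathrm{Bl}_p\mathbb P^2$ with exceptional curve $E$, and $L=-K_Y=3H-E$, so $\operatorname{vol}L=8$. The class $L-tE=3H-(1+t)E$ is nef for $0\le t\le 2$, with square $9-(1+t)^2$, and it is not big for $t\ge2$. Hence $S(E)=\frac18\int_0^2\big(9-(1+t)^2\big)dt=\frac18\cdot\frac{28}3=\frac76>1=A(E)$, and $\mathrm{Bl}_p\mathbb P^2$ is not K-semistable.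

**Definition 1.5 (jumping numbers).** For $r$ sufficiently divisible let $R_r=H^0(Y,rL)$, $N_r=\dim R_r$, and $\mathcal F^\mu=\{s\in R_r: \operatorname{ord}_F(s)\ge\mu\}$. The jumping numbers of $\operatorname{ord}_F$ on $R_r$ are the integers $\mu\ge 0$, each counted $\dim\mathcal F^\mu/\mathcal F^{\mu+1}$ times. Put
$$S_r(F)=\frac1{rN_r}\sum(\text{jumping numbers})=\frac1{rN_r}\sum_{\mu\ge1}\dim\mathcal F^\mu .$$
By Fujita–Odaka and Blum–Jonsson, $S_L(F)=\lim_r S_r(F)$.

*Example.* For a point of $\mathbb P^1$ and $rL=\mathcal O(2r)$, the jumping numbers are $0,1,\dots,2r$, so $S_r=\frac1{r(2r+1)}\cdot\frac{2r(2r+1)}2=1$ for every $r$.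

**Definition 1.6 (quotients with boundary).** Let a finite group $G$ act on $X$ and let $g:X\to Y=X/G$ be the quotient. A boundary $\Delta$ on $Y$ is *adapted* to $g$ if $K_X=g^*(K_Y+\Delta)$. Where $g$ is, in local coordinates, $x\mapsto x^w$ along a divisor, the coefficient there is $1-\frac1w$.

*Example.* Let $X=\{\sum_{i=0}^{n+1}z_i^2=0\}\subset\mathbb P^{n+1}$ be the quadric. The map $[z_i]\mapsto[z_i^2]$ sends it onto the hyperplane $\{\sum\zeta_i=0\}\cong\mathbb P^n$, with $\Delta=\frac12\sum_{i=0}^{n+1}\{\zeta_i=0\}$. Then $-(K+\Delta)$ has degree $n+1-\frac{n+2}2=\frac n2$. A hyperplane pulls back to $\mathcal O(2)$, so $-K_X=\mathcal O(n)$, as adjunction also says.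

The following results are used as known.

1. (Fujita–Odaka) If $X$ is a K-semistable $\mathbb Q$-Fano variety of dimension $n$, then $\alpha(X)\ge\frac1{n+1}$.
2. $\mathbb P^n$ is K-semistable and $\alpha(\mathbb P^n)=\frac1{n+1}$.
3. If $X$ is a K-semistable Fano manifold of dimension $n$, then $\alpha(X)=\frac1{n+1}$ if and only if $X\cong\mathbb P^n$.
4. (Galois descent) Let $G$ be finite, $g:X\to Y=X/G$, $K_X=g^*(K_Y+\Delta)$, $X$ Fano. If $(Y,\Delta)$ is K-semistable, so is $X$. See Y. Liu–Z. Zhu, *Equivariant K-stability under finite group action*, and Z. Zhuang, *Optimal destabilizing centers and equivariant K-stability*, Invent. Math. 2021.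

## 2. Is $\mathbb P^n$ the only K-semistable Fano $n$-fold with $\alpha<1/n$?

By facts 1 and 3, among K-semistable Fano manifolds of dimension $n$ the value $\frac1{n+1}$ is the minimum of $\alpha$, and only $\mathbb P^n$ has it. Is there a gap above the minimum? The following is posed in Chen Jiang, "K-semistable Fano manifolds with the smallest alpha invariant", arXiv:1701.09085 (2017).

**Conjecture.** Let $X$ be a K-semistable Fano manifold of dimension $n$. Then $\alpha(X)<\frac1n$ if and only if $X\cong\mathbb P^n$.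

The "if" part is fact 2. For "only if", consider small cases. For $n=1$ the only Fano manifold is $\mathbb P^1$, so the statement holds. For $n=2$, look at two surfaces. On $\mathrm{Bl}_p\mathbb P^2$, with $f$ the strict transform of a line through $p$, we have $-K=3H-E\sim 3(f+E)-E=3f+2E$, so $\alpha\le\frac13<\frac12$ by (1.1); but Definition 1.4 showed that this surface is not K-semistable. On $\mathbb P^1\times\mathbb P^1$, $-K$ is twice a fibre plus twice a fibre of the other ruling, so $\alpha\le\frac12$. We will see in Section 3 that $\mathbb P^{n-1}\times\mathbb P^1$ is K-semistable with $\alpha=\frac1n$ exactly, for all $n\ge2$. So the number $\frac1n$ is the right border for the question.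

To get below $\frac1n$, the cheapest way is (1.1) with $T>n$; fact 1 then forces $T\le n+1$ for K-semistable $X$. This cannot be done with Picard number one. Suppose $\operatorname{Pic}X=\mathbb ZA$ with $A$ ample, $-K_X=iA$ and $-K_X\sim_{\mathbb Q}TD+E$ with $D$ a prime divisor, $E\ge 0$ and $T>n$. Then $D\sim dA$ with $d\ge1$ and $E\sim_{\mathbb Q}eA$ with $e\ge0$, so $i=Td+e>n$, hence $i\ge n+1$, and $X\cong\mathbb P^n$ by the theorem of Kobayashi and Ochiai. So we need a manifold with a second divisor class, like $\mathrm{Bl}_p\mathbb P^2$, but K-semistable. In high dimension this can be done.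

**Theorem 2.1.** Let $Q_j=\sum_{i=0}^{14}\frac{z_i^2}{i+j+1}$ for $j=0,\dots,3$, and
$$X=\Big\{([z],[\xi])\in\mathbb P^{14}\times\mathbb P^3:\ Q_i(z)\,\xi_j^3=Q_j(z)\,\xi_i^3\ \ \forall\,i,j\Big\}.$$
Then $X$ is a K-semistable Fano manifold of dimension $14$, $-K_X=\mathcal O(9,1)|_X$, $X\not\cong\mathbb P^{14}$, and $\alpha(X)\le\frac2{29}<\frac1{14}$.

**Theorem 2.2.** For every integer $w\ge2$ there is $n_0(w)$ such that for every $n\ge n_0(w)$ there is a K-semistable Fano manifold $X\not\cong\mathbb P^n$ of dimension $n$ with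
$$\alpha(X)\le\frac1{n+1-\frac1w}<\frac1n .$$

So the conjecture is false, in dimension $14$ and in all sufficiently large dimensions. Moreover, for no $\varepsilon\in(0,1)$ can $\frac1n$ be replaced by $\frac1{n+1-\varepsilon}$ for all $n$: take $w$ with $\frac1w<\varepsilon$ in Theorem 2.2. In this sense the bound $\frac1{n+1}$ of fact 1 is asymptotically sharp among $X\not\cong\mathbb P^n$. No claim is made that $14$ is the smallest possible dimension.

## 3. Degenerating divisors to monomials on a toric variety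

The criterion $A\ge S$ concerns all divisors over $Y$. On a toric variety one can push any divisor to a torus-invariant one, where everything is visible. Let $Y$ be a smooth projective toric variety with toric prime divisors $D_\rho$, and $L$ an ample $\mathbb Q$-divisor. Up to $\sim_{\mathbb Q}$, which does not change $S_L$, we may assume that $L$ is toric. Let $M$ be the character lattice and $P$ the moment polytope of $L$. For $r$ sufficiently divisible, $H^0(rL)$ has the basis $\chi^u$, $u\in rP\cap M$. For each $\rho$ the jumping numbers of $\operatorname{ord}_{D_\rho}$ on $H^0(rL)$ are the orders of the monomials, so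
$$\frac1{rN_r}\sum_{u}\operatorname{div}(\chi^u)=\sum_\rho S_r(D_\rho)D_\rho .\tag{3.1}$$
In the limit, $S_L(D_\rho)$ is the mean over $P$ of the affine function measuring the order along $D_\rho$. It is rational because $P$ is a rational polytope. It is positive because the function is nonnegative and not identically zero on $P$.

*Example.* On $\mathbb P^n$ with $L=\mathcal O(n+1)$, $P=\{p_0,\dots,p_n\ge 0,\ \sum p_i=n+1\}$ and the order along $\{x_i=0\}$ is $p_i$, with mean $1$. This matches $S(H)=1$.

Choose a one-parameter subgroup $\lambda$ whose weight function $\omega:M\to\mathbb Z$ is injective on the finite set $rP\cap M$; a generic one will do. For $0\ne s\in H^0(rL)$ let $\mathrm{in}(s)$ be the exponent with minimal $\omega$ among those occurring in $s$.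

**Lemma 3.1.** Let $s_1,\dots,s_k\in H^0(rL)$ be nonzero, $a\ge0$ rational, $D=a\sum_i\operatorname{div}(s_i)$ and $D_0=a\sum_i\operatorname{div}(\chi^{\mathrm{in}(s_i)})$. Let $\Gamma\ge0$ be a torus-invariant $\mathbb Q$-divisor. If all coefficients of $\Gamma+D_0$ are at most $1$, then $(Y,\Gamma+D)$ is lc.

*Proof.* **Step 1: a family joining $D$ to $D_0$.** The element $\lambda(t)$ multiplies $\chi^u$ by $t^{\omega(u)}$. So $\tilde s_i=t^{-\omega(\mathrm{in}(s_i))}\lambda(t)s_i$ lies in $H^0(rL)\otimes\mathbb C[t]$, and at $t=0$ it is a nonzero multiple of $\chi^{\mathrm{in}(s_i)}$. View $\tilde s_i$ as a section on $Y\times\mathbb A^1$; its divisor does not contain $Y\times0$. Let $\mathcal D=a\sum\operatorname{div}(\tilde s_i)$. Then $\mathcal D|_{Y\times 0}=D_0$, and for $t\ne0$ the fibre $\mathcal D_t=\lambda(t)D$ is the image of $D$ under an automorphism of $Y$ from the torus.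

**Step 2: from the central fibre to nearby fibres.** The toric divisor $\sum_\rho D_\rho$ is snc, so $(Y,\Gamma+D_0)$ is lc. By inversion of adjunction (Kawakita), $(Y\times\mathbb A^1,\ Y\times0+\Gamma\times\mathbb A^1+\mathcal D)$ is lc near $Y\times0$. Its non-lc locus is closed and misses $Y\times0$. As $Y$ is proper, the image of this locus in $\mathbb A^1$ is closed and misses $0$. So the pair is lc over a neighborhood of $0$. Restrict a log resolution to a general fibre: it is a log resolution of that fibre, with the same discrepancies. Hence $(Y,\Gamma+\lambda(t)D)$ is lc for general $t$ near $0$.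

**Step 3: back to $D$.** Since $\Gamma$ is torus invariant, the automorphism given by $\lambda(t)$ identifies $(Y,\Gamma+D)$ with $(Y,\Gamma+\lambda(t)D)$. $\square$

*Example.* Let $Y=\mathbb P^{n-1}\times\mathbb P^1$, $n\ge2$, $L=-K=\mathcal O(n,2)$. If $0\le D\sim_{\mathbb Q}L$, write $D=\frac1r\operatorname{div}(s)$ with $s\in H^0(rL)$. Then $\frac1r\operatorname{div}(\chi^{\mathrm{in}(s)})$ has coefficients at most $\max(n,2)=n$, so $(Y,\frac1nD)$ is lc by Lemma 3.1. Hence $\alpha(Y)\ge\frac1n$, and $n\,(H\times\mathbb P^1)+2\,(\mathbb P^{n-1}\times p)$ shows equality.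

Now we apply the lemma to a cleverly chosen $D$, one that sees $S_r(v)$.

**Lemma 3.2.** Let $v=\operatorname{ord}_F$ for a prime divisor $F$ over $Y$.

(a) If $S_L(D_\rho)\le1$ for all $\rho$ and $\Gamma=\sum_\rho(1-S_L(D_\rho))D_\rho$, then $A_Y(v)\ge S_L(v)+v(\Gamma)$.

(b) If $S_L(D_\rho)<1$ for all $\rho$, then $A_Y(v)>S_L(v)$.

*Proof.* **Step 1: a basis adapted both to $v$ and to initial terms.** By Gaussian elimination, $\#\,\mathrm{in}(W\setminus0)=\dim W$ for every subspace $W\subset R_r=H^0(rL)$. With $\mathcal F^\mu=\{s:v(s)\ge\mu\}$, let $\varphi(u)$ be the maximal $\mu$ with $u\in\mathrm{in}(\mathcal F^\mu\setminus0)$; it exists since $\mathcal F^0=R_r$ and $\mathcal F^\mu=0$ for large $\mu$. Choose $s_u\in\mathcal F^{\varphi(u)}$ with $\mathrm{in}(s_u)=u$; by maximality $v(s_u)=\varphi(u)$. The $s_u$ have distinct initial exponents, so they form a basis of $R_r$. Since the $\mathcal F^\mu$ decrease, $\#\{u:\varphi(u)\ge\mu\}=\#\,\mathrm{in}(\mathcal F^\mu\setminus0)=\dim\mathcal F^\mu$, hence $\sum_u\varphi(u)=\sum_{\mu\ge1}\dim\mathcal F^\mu=rN_rS_r(v)$.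 So
$$D:=\frac1{rN_r}\sum_u\operatorname{div}(s_u)\quad\text{satisfies}\quad v(D)=S_r(v),$$
and the divisor $D_0$ that Lemma 3.1 attaches to $D$ is $\sum_\rho S_r(D_\rho)D_\rho$ by (3.1).

**Step 2: part (a).** As $S_r(D_\rho)\to S_L(D_\rho)>0$, there are rationals $\epsilon_r\ge0$, $\epsilon_r\to0$, with $(1-\epsilon_r)S_r(D_\rho)\le S_L(D_\rho)$ for all $\rho$. Then $\Gamma+(1-\epsilon_r)D_0$ has coefficients in $[0,1]$, and $\Gamma$ is a $\mathbb Q$-divisor because the $S_L(D_\rho)$ are rational. By Lemma 3.1, $(Y,\Gamma+(1-\epsilon_r)D)$ is lc, so $A_Y(v)\ge v(\Gamma)+(1-\epsilon_r)S_r(v)$. Let $r\to\infty$.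

**Step 3: part (b).** Take a rational $\lambda_0>1$ with $\lambda_0S_L(D_\rho)<1$ for all $\rho$. For $r\gg0$ the coefficients of $\lambda_0D_0$ are at most $1$, so $(Y,\lambda_0D)$ is lc and $A_Y(v)\ge\lambda_0S_r(v)$. In the limit $A_Y(v)\ge\lambda_0S_L(v)>S_L(v)$, as $S_L(v)>0$. $\square$

*Example.* On $\mathbb P^{n-1}\times\mathbb P^1$ with $L=-K$, the polytope is $\{p\ge 0,\ \sum p=n\}\times\{q\ge 0,\ \sum q=2\}$, whose coordinates all have mean $1$. Lemma 3.2(a) with $\Gamma=0$ gives $A\ge S$: this variety is K-semistable, with $\alpha=\frac1n$.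

A remark that explains $\Gamma$: the left side of (3.1) is $\sim_{\mathbb Q}L$, so in the limit $\sum_\rho S_L(D_\rho)D_\rho\sim_{\mathbb Q}L$. Since $-K_Y\sim\sum_\rho D_\rho$, we get $\Gamma\sim_{\mathbb Q}-K_Y-L$. Thus (a) says that $A_{(Y,\Gamma)}\ge S_L$ for the torus-invariant boundary $\Gamma$ that $L$ singles out.

## 4. The blow-up of a linear subspace and what destabilizes it

Let $1\le m<n$, let $\eta_0,\dots,\eta_m$ be independent linear forms on $\mathbb C^{n+1}$, $\Lambda=\{\eta_0=\dots=\eta_m=0\}\subset\mathbb P^n$ (of dimension $n-m-1\ge0$), and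
$$\sigma:Y=\mathrm{Bl}_\Lambda\mathbb P^n=\{\eta_i\theta_j=\eta_j\theta_i\}\subset\mathbb P^n\times\mathbb P^m .$$
Let $B_Y=\Lambda\times\mathbb P^m$ be the exceptional divisor, and $H_P,h_P$ the pullbacks of the hyperplane classes of $\mathbb P^n,\mathbb P^m$. Put $D_j=\{\theta_j=0\}\sim h_P$. Then $\sigma^*\{\eta_j=0\}=D_j+B_Y$, so $B_Y\sim H_P-h_P$, and $K_Y=-(n+1)H_P+mB_Y$.

**Lemma 4.1.** Let $0<b<\kappa$ be rational and $L=\kappa H_P-bB_Y$. Let $R$ be the mean of $\rho$ for the density proportional to $\rho^m(\kappa-\rho)^{n-m-1}$ on $[b,\kappa]$. Complete the $\eta_j$ by $y_1,\dots,y_{n-m}$ to a basis of linear forms. This makes $Y$ a toric variety with toric divisors $D_j$, $\hat y_l=\sigma^*\{y_l=0\}$, $B_Y$, and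
$$S_L(D_j)=\tfrac R{m+1},\qquad S_L(\hat y_l)=\tfrac{\kappa-R}{n-m},\qquad S_L(B_Y)=R-b .\tag{4.1}$$
These numbers do not depend on the choice of the $y_l$.

*Proof.* The class $L=(\kappa-b)H_P+b\,h_P$ is ample. In the coordinates $\eta,y$ the center $\Lambda$ is torus invariant, so $Y$ is smooth, projective and toric, with the stated divisors; $\hat y_l$ is the strict transform because $\Lambda\not\subset\{y_l=0\}$. For $r$ divisible, $H^0(rL)$ consists of the forms of degree $r\kappa$ vanishing to order at least $rb$ along $\Lambda$. It is spanned by the monomials $\eta^py^q$ of degree $r\kappa$ with $\sum p_j\ge rb$, whose divisors as sections of $rL$ are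
$$\sum p_jD_j+\sum q_l\hat y_l+\Big(\sum p_j-rb\Big)B_Y .$$
So $P=\{(p,q)\ge0,\ \sum p+\sum q=\kappa,\ \sum p\ge b\}$. The slice $\sum p=\rho$ is a product of simplices of dimensions $m$ and $n-m-1$ and sizes $\rho$ and $\kappa-\rho$. So $\rho$ has density proportional to $\rho^m(\kappa-\rho)^{n-m-1}$ on $[b,\kappa]$. The means of $p_j$, $q_l$ and $\rho-b$ over $P$ are, by symmetry, the three numbers in (4.1). $\square$

**Lemma 4.2.** In the situation of Lemma 4.1 put $r_0=b/\kappa$ and $I_0=\int_{r_0}^1r^m(1-r)^{n-m-1}dr$. Then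
$$(n+1)\,\frac R\kappa=(m+1)+\frac{r_0^{m+1}(1-r_0)^{n-m}}{I_0},\qquad\text{in particular}\quad R>\frac{(m+1)\kappa}{n+1}.\tag{4.2}$$

*Proof.* With $r=\rho/\kappa$, $R/\kappa$ is the mean of $r$ for the density proportional to $r^m(1-r)^{n-m-1}$ on $[r_0,1]$. We have
$$\frac d{dr}\big[r^{m+1}(1-r)^{n-m}\big]=r^m(1-r)^{n-m-1}\big[(m+1)-(n+1)r\big].$$
Integrate over $[r_0,1]$. The bracket on the left vanishes at $r=1$ since $n-m\ge1$, so $-r_0^{m+1}(1-r_0)^{n-m}=(m+1)I_0-(n+1)\frac R\kappa I_0$. $\square$

The first thing to try is $Y$ itself. With $L=-K_Y$ we have $\kappa=n+1$, $b=m$, and $-K_Y\sim(n+1)D_0+(n+1-m)B_Y$, so (1.1) gives $\alpha(Y)\le\frac1{n+1}$. But (4.2) gives $R>m+1$, so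
$$S(D_j)=\tfrac R{m+1}>1=A(D_j),\qquad S(B_Y)=R-m>1=A(B_Y).$$
Every $D_j$ and also $B_Y$ violates the criterion. For $n=2$, $m=1$: $r_0=\frac13$, the correction in (4.2) is $\frac{2/27}{4/9}=\frac16$, so $R=\frac{13}6$, $S(D_j)=\frac{13}{12}$ and $S(B_Y)=\frac76$, as in Section 1.

Formula (4.2) shows the mechanism. Cutting the simplex at $\rho\ge b$ pushes the mean above its uncut value $\frac{(m+1)\kappa}{n+1}$, and for $L=-K_Y$ the uncut value already sits at the allowed limit. We need some slack, and a cut far below the mean, so that the push is smaller than the slack. Boundary divisors with coefficients $1-\frac1\delta$, later removed by a cover, give this freedom.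

Put coefficient $1-\frac1\delta$ on all $D_j$. Then $L=-K_Y-(1-\frac1\delta)\sum D_j=\kappa H_P-bB_Y$ with $\kappa=n+1-(m+1)(1-\frac1\delta)$ and $b=\frac{m+1}\delta-1$, which is positive if $m\ge\delta$. The cut $b$ went down from $m$. Now $A(D_j)=\frac1\delta$, so by (4.1) and (4.2) K-semistability needs $\frac\kappa{n+1}<\frac1\delta$, that is, $T:=\delta\kappa<n+1$. However,
$$T=\delta(n+1)-(\delta-1)(m+1)=n+1+(\delta-1)(n-m)>n+1 ,$$
and this attempt stops at the $D_j$. We have to lower $\kappa$ without touching $b$, so we subtract multiples of $H_P$: add $N$ hyperplanes not containing $\Lambda$, with coefficient $1-\frac1w$. This lowers $T$ by $N\delta(1-\frac1w)$. We want to land in $n<T<n+1$. For $w=2$, $\delta=m=3$, $n=14$ we have $T=15+22-\frac32N$, and $N=15$ gives $T=14.5$.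

For the new pair, $A(B_Y)=1$, and $S(D_j)<\frac1\delta$ and $S(B_Y)<1$ both say the same thing:
$$R<\frac{m+1}\delta .\tag{4.3}$$
The price is that at most $n-m$ of the $N$ hyperplanes can be coordinate hyperplanes of one toric structure together with the $\eta_j$. So the pair is not toric, and Section 3 does not apply to it directly. We first build the pair and its cover, then deal with this obstacle.

## 5. A weighted boundary on $\mathrm{Bl}_\Lambda\mathbb P^n$ and its smooth Galois cover

Let $w,\delta\ge2$, $1\le m<n$, $N\ge n+1$ be integers with $m\ge\delta$. Put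
$$\kappa=n+1-N\big(1-\tfrac1w\big)-(m+1)\big(1-\tfrac1\delta\big),\qquad b=\tfrac{m+1}\delta-1>0,\qquad T=\delta\kappa,\tag{5.1}$$
and assume $T>n$. Since $m+1\le n$, we have $b<\frac n\delta<\kappa$.

Choose linear forms $\zeta_0,\dots,\zeta_{N-1},\eta_0,\dots,\eta_m$ on $\mathbb C^{n+1}$ such that any $n+1$ of them are independent. Embed $\mathbb P^n\subset\mathbb P^{N-1}$ by $(\zeta_i)$, and let $\Lambda$, $Y\subset\mathbb P^{N-1}\times\mathbb P^m$, $B_Y$, $D_j$ be as in Section 4. Let $\hat H_i=\sigma^*\{\zeta_i=0\}\sim H_P$. It is the strict transform: $\Lambda\not\subset\{\zeta_i=0\}$, since $\zeta_i,\eta_0,\dots,\eta_m$ are $m+2\le n+1$ independent forms. Put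
$$\Delta=\big(1-\tfrac1w\big)\sum_i\hat H_i+\big(1-\tfrac1\delta\big)\sum_jD_j .$$
From $K_Y=-(n+1)H_P+mB_Y$ and $D_j\sim H_P-B_Y$, the coefficient of $B_Y$ in $-(K_Y+\Delta)$ is $-m+(m+1)(1-\frac1\delta)=-b$, so
$$L:=-(K_Y+\Delta)\sim_{\mathbb Q}\kappa H_P-bB_Y\sim_{\mathbb Q}(\kappa-b)H_P+b\,h_P,\quad\text{which is ample.}\tag{5.2}$$

**Step 1: $\sum\hat H_i+\sum D_j$ is snc.** This makes $(Y,\Delta)$ klt, and it will make the cover smooth. The components are irreducible: $D_j$ is the preimage of a hyperplane under the projective bundle $Y\to\mathbb P^m$, and $\hat H_i$ is a strict transform. So we check that the local equations of the components through a point have independent differentials. Off $B_Y$, $Y$ is $\mathbb P^n\setminus\Lambda$. At most $n$ of our hyperplanes pass through a point, since $n+1$ independent forms have no common zero, and these are independent. At $(\lambda,\theta)\in B_Y=\Lambda\times\mathbb P^m$, restrict the local equations to $B_Y$. The $D_j$ through the point give distinct local coordinates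 of $\mathbb P^m$. The $\hat H_i$ through the point give forms $\zeta_i|_\Lambda$ vanishing at $\lambda$. Any $n-m$ of the $\zeta_i|_\Lambda$ are independent, because together with the $m+1$ forms $\eta_j$ the $\zeta_i$ are independent. So at most $n-m-1=\dim\Lambda$ of them vanish at $\lambda$, and their differentials on $\Lambda$ are independent. All differentials are therefore independent on $B_Y$, hence on $Y$.

**Step 2: the cover is a smooth variety with $K_X=g^*(K_Y+\Delta)$.** Let $X\subset\mathbb P^{N-1}\times\mathbb P^m$ be the scheme-theoretic preimage of $Y$ under $([z],[\xi])\mapsto([z_i^w],[\xi_j^\delta])$, and let $g:X\to Y$ be the induced finite map. Where $\zeta_{i_0}\ne0$ and $\theta_{j_0}\ne0$,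
$$X=\mathrm{Spec}\,\mathcal O_Y[Z_i,\Xi_j]_{i\ne i_0,\,j\ne j_0}\big/\big(Z_i^w-\zeta_i/\zeta_{i_0},\ \Xi_j^\delta-\theta_j/\theta_{j_0}\big).$$
So $g$ is finite flat of degree $w^{N-1}\delta^m$. Near a given point, the equations with non-vanishing right side define étale covers. The vanishing right sides are part of a local coordinate system by Step 1, and adjoining a $w$-th or $\delta$-th root of a coordinate keeps the total space smooth. Hence $X$ is smooth of pure dimension $n$, the divisors $\{z_i=0\}$ and $\{\xi_j=0\}$ are reduced, $g^*\hat H_i=w\{z_i=0\}$, $g^*D_j=\delta\{\xi_j=0\}$, and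
$$K_X-g^*K_Y=(w-1)\sum\{z_i=0\}+(\delta-1)\sum\{\xi_j=0\}=g^*\Delta .$$
So $K_X=g^*(K_Y+\Delta)$, and $-K_X=g^*L$ is ample.

**Step 3: $X$ is connected.** The group $G=(\mu_w^N/\mu_w)\times(\mu_\delta^{m+1}/\mu_\delta)$ acts on $X$ by multiplying coordinates, and transitively on the fibres of $g$. Let $X_1$ be a connected component. It is open and closed and $g$ is finite flat, so $g(X_1)$ is open and closed, i.e. $g(X_1)=Y$. So $X_1$ meets every $\{z_i=0\}$ and every $\{\xi_j=0\}$. The $i$-th factor $\mu_w$ fixes $\{z_i=0\}$ pointwise, hence it maps $X_1$ to itself, and similarly for the $j$-th factor $\mu_\delta$ and $\{\xi_j=0\}$. These factors generate $G$, so $G$ preserves $X_1$. As $G$ is transitive on fibres, $X_1=X$.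

**Step 4: $Y=X/G$.** $G$ acts faithfully, since points with all coordinates nonzero have trivial stabilizer. The map $X/G\to Y$ is finite, and it is birational because $\deg g=w^{N-1}\delta^m=|G|$. As $Y$ is normal, it is an isomorphism.

**Step 5: $X\not\cong\mathbb P^n$.** The composite $X\to Y\to\mathbb P^m$ is surjective and factors as the projection $X\to\mathbb P^m$, $([z],[\xi])\mapsto[\xi]$, followed by $[\xi_j]\mapsto[\xi_j^\delta]$. So the projection is a nonconstant morphism to $\mathbb P^m$ with $m<n$, while every morphism $\mathbb P^n\to\mathbb P^m$ with $m<n$ is constant.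

**Step 6: $\alpha(X)\le\frac1T$.** From $L\sim_{\mathbb Q}\kappa H_P-bB_Y\sim_{\mathbb Q}\kappa(D_0+B_Y)-bB_Y$ and $g^*D_0=\delta\{\xi_0=0\}$,
$$-K_X\sim_{\mathbb Q}T\,\{\xi_0=0\}+(\kappa-b)\,g^*B_Y ,$$
so $\alpha(X)\le\frac1T<\frac1n$ by (1.1).

Thus $X$ is a Fano manifold of dimension $n$, not $\mathbb P^n$, with $\alpha(X)<\frac1n$. Only K-semistability is left.

## 6. The inequality $A>S$ from a torus adapted to the valuation

The obstacle was that $\Delta$ contains too many hyperplanes to be toric. The way around it is to fix $v$ first. Only the hyperplanes with $v(\hat H_i)>0$ matter to $v$, and at most $n$ of them pass through a common point. Take the toric structure whose coordinates $y_l$ are the hyperplanes most visible to $v$. By (4.1) the boundary $\Gamma$ of Lemma 3.2 always has the same coefficients, whatever the $y_l$ are. It then suffices to show $v(\Gamma)\ge v(\Delta)$, with care in the case of equality.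

**Proposition 6.1.** In the situation of Section 5 (in particular $T>n$, $m\ge\delta$, $N\ge n+1$), suppose $R<\frac{m+1}\delta$, with $R$ as in Lemma 4.1. Then $A_{(Y,\Delta)}(F)>S_L(F)$ for every prime divisor $F$ over $Y$. Consequently $X$ is K-semistable.

*Proof.* Write $s_1=\frac R{m+1}$ and $s_2=\frac{\kappa-R}{n-m}$, so that $S_L(D_j)=s_1$, $S_L(\hat y_l)=s_2$ and $S_L(B_Y)=R-b$ for every choice of the $y_l$.

**Step 1: all toric divisors have $S_L<1$, with room to spare.** The hypothesis gives $s_1<\frac1\delta$ and $R-b<\frac{m+1}\delta-b=1$. We claim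
$$\big(\tfrac1w-s_2\big)(n-m)>\big(1-\tfrac1w\big)m,\qquad\text{in particular } s_2<\tfrac1w .\tag{6.1}$$
By (4.2), $\kappa=T/\delta$ and $T>n$,
$$R>\frac{(m+1)T}{\delta(n+1)}>\frac{(m+1)n}{\delta(n+1)}=\frac{m+1}\delta-\frac{m+1}{\delta(n+1)}\ge\frac{m+1}\delta-\frac1\delta .$$
As $N\ge n+1$, (5.1) gives $\kappa\le\frac{n+1}w-(m+1)+\frac{m+1}\delta$. Hence
$$\big(\tfrac1w-s_2\big)(n-m)=\tfrac{n-m}w-\kappa+R\ \ge\ R-\tfrac{m+1}w+(m+1)-\tfrac{m+1}\delta\ >\ (m+1)\big(1-\tfrac1w\big)-\tfrac1\delta\ \ge\ m\big(1-\tfrac1w\big),$$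
the last step because $1-\frac1w\ge\frac12\ge\frac1\delta$. This proves (6.1). So both parts of Lemma 3.2 apply to every such toric structure, with
$$\Gamma=(1-s_1)\sum_jD_j+(1-s_2)\sum_l\hat y_l+(1-R+b)B_Y .$$

**Step 2: choosing the torus.** Let $v=\operatorname{ord}_F$ and $I=\{i:v(\hat H_i)>0\}$. The $\sigma$-image of the center of $v$ lies in $\bigcap_{i\in I}\{\zeta_i=0\}$, which is therefore nonempty, so $|I|\le n$. Any $n-m$ of the $\zeta_i$ together with the $\eta_j$ form a basis, so they are allowed as $y_l$.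

**Step 3: the case $|I|\le n-m$.** Choose the $y_l$ among the $\zeta_i$, including all $\zeta_i$ with $i\in I$. Then $\sum_lv(\hat y_l)=\sum_{i\in I}v(\hat H_i)=\sum_iv(\hat H_i)$, and
$$v(\Gamma)-v(\Delta)=\big(\tfrac1\delta-s_1\big)\sum_jv(D_j)+\big(\tfrac1w-s_2\big)\sum_{i\in I}v(\hat H_i)+(1-R+b)\,v(B_Y)\ge0 .$$
All three coefficients are positive by Step 1, so the inequality is strict unless $v(D_j)=v(\hat H_i)=v(B_Y)=0$ for all $i,j$.

**Step 4: the case $|I|>n-m$.** Here some hyperplanes seen by $v$ stay outside $\Gamma$, and (6.1) pays for them. Order the values $v(\hat H_i)$, $i\in I$, as $v_1\ge v_2\ge\dots\ge v_{|I|}>0$, and take as $y_l$ the forms belonging to $v_1,\dots,v_{n-m}$. The terms from $D_j$ and $B_Y$ are nonnegative, as in Step 3. The number of $i$ with $n-m<i\le|I|$ is at most $m$, since $|I|\le n$. So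
$$v(\Gamma)-v(\Delta)\ge\big(\tfrac1w-s_2\big)\sum_{i\le n-m}v_i-\big(1-\tfrac1w\big)\sum_{i>n-m}v_i\ge\Big[\big(\tfrac1w-s_2\big)(n-m)-\big(1-\tfrac1w\big)m\Big]v_{n-m}>0 .$$

**Step 5: conclusion.** If $v(\Gamma)>v(\Delta)$, Lemma 3.2(a) gives
$$A_{(Y,\Delta)}(F)=A_Y(v)-v(\Delta)>A_Y(v)-v(\Gamma)\ge S_L(v).$$
Otherwise we are in the exceptional situation of Step 3, so $v(\Delta)=0$, and Lemma 3.2(b) gives $A_{(Y,\Delta)}(F)=A_Y(v)>S_L(v)$. Hence $(Y,\Delta)$ is K-semistable, and $X$ is K-semistable by Galois descent (fact 4). $\square$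

With Lemma 4.2 the hypothesis becomes an explicit inequality. Here $r_0=\frac b\kappa=\frac{m+1-\delta}T$.

**Lemma 6.2.** In the situation of Section 5 let $T<n+1$. Then $R<\frac{m+1}\delta$ if and only if
$$\frac{r_0^{m+1}(1-r_0)^{n-m}}{I_0}<\frac{(m+1)(n+1-T)}T .\tag{6.2}$$

*Proof.* Dividing by $\kappa=T/\delta$, the condition is $\frac R\kappa<\frac{m+1}T$. By (4.2) this says $(m+1)+\frac{r_0^{m+1}(1-r_0)^{n-m}}{I_0}<\frac{(m+1)(n+1)}T$. $\square$

**Remark 6.3 (a second route to K-semistability, and Kähler–Einstein metrics).** The descent step can be replaced by the following argument under the hypothesis of Proposition 6.1. Recall from Fujita and Li that a nontrivial special test configuration $\mathcal X$ induces a divisorial valuation $c\cdot\operatorname{ord}_F$, the restriction of $\operatorname{ord}_{\mathcal X_0}$, and that its Futaki invariant is a positive multiple of $A(F)-S(F)$. If the test configuration is $G$-equivariant, $F$ is $G$-invariant.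

Let $F$ be a $G$-invariant prime divisor over $X$ and write $\operatorname{ord}_F|_{\mathbb C(Y)}=e\operatorname{ord}_{F'}$. Take $\mu:\tilde Y\to Y$ proper birational with $\tilde Y$ normal and $F'\subset\tilde Y$. Let $\tilde g:\tilde X\to\tilde Y$ be the normalization in $\mathbb C(X)$; it maps birationally to $X$. The primes over $F'$ form one $G$-orbit, and $F$ is one of them and invariant, so $\tilde g^*F'=eF$. Near the generic point of $F$, $K_{\tilde X}=\tilde g^*K_{\tilde Y}+(e-1)F$, and $K_X=g^*(K_Y+\Delta)$, so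
$$A_X(F)-1=e\big(A_{(Y,\Delta)}(F')-1\big)+(e-1),\qquad\text{i.e. } A_X(F)=e\,A_{(Y,\Delta)}(F').$$
Also $\operatorname{vol}(-K_X-teF)=|G|\operatorname{vol}(L-tF')$, and substituting $x=te$ in the integral gives $S_X(F)=e\,S_L(F')$. So Proposition 6.1 yields $A_X(F)>S_X(F)$. Hence every nontrivial $G$-equivariant special test configuration of $X$ has positive Futaki invariant. By Datar–Székelyhidi (*Kähler–Einstein metrics along the smooth continuity method*, GAFA 2016), $X$ carries a Kähler–Einstein metric. So $X$ is K-polystable (Berman), in particular K-semistable.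

## 7. Dimension 14: the case $w=2$, $\delta=m=3$, $N=15$

*Proof of Theorem 2.1.* **Step 1: this is a case of Section 5.** Take $w=2$, $\delta=3$, $m=3$, $n=14$, $N=15$. Let $\zeta_0,\dots,\zeta_{14}$ be the coordinates of $\mathbb C^{15}$ and $\eta_j=\sum_i\frac{\zeta_i}{i+j+1}$ for $j=0,\dots,3$. Choose $15$ of these $19$ forms, say the $\zeta_i$ with $i\in A$ and the $\eta_j$ with $j\in J$. Up to sign, their determinant is the minor of the matrix $\big(\frac1{i+j+1}\big)$ with $j\in J$ and $i\notin A$. It is a Cauchy determinant, hence nonzero. So any $15$ of the forms are independent. Substituting $\zeta_i=z_i^2$, $\theta_j=\xi_j^3$ in $\eta_i\theta_j=\eta_j\theta_i$ gives exactly the equations of Theorem 2.1. Furthermore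
$$\kappa=15-\tfrac{15}2-4\cdot\tfrac23=\tfrac{29}6,\qquad b=\tfrac13,\qquad T=\tfrac{29}2\in(14,15),\qquad m\ge\delta .$$

**Step 2: the anticanonical bundle.** By (5.2), $-K_X\sim_{\mathbb Q}g^*\big(\frac92H_P+\frac13h_P\big)$. Since $g^*H_P=\mathcal O(2,0)|_X$ and $g^*h_P=\mathcal O(0,3)|_X$, this is $\mathcal O(9,1)|_X$ up to torsion. On a Fano manifold a torsion line bundle $M$ is trivial: $\chi(M)=\chi(\mathcal O_X)=1$ by Riemann–Roch, the higher cohomology of $M$ vanishes by Kodaira because $M-K_X$ is ample, so $M$ has a nonzero section, and a power of that section is a nonzero constant. So $-K_X=\mathcal O(9,1)|_X$.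

**Step 3: the inequality (6.2).** Here $r_0=\frac{4-3}{T}=\frac2{29}$, and the right side of (6.2) is $4\cdot\frac12\cdot\frac2{29}=\frac4{29}$. Moreover
$$I_0\ge\int_0^1r^3(1-r)^{10}dr-\int_0^{r_0}r^3dr=\frac{3!\,10!}{14!}-\frac{r_0^4}4=\frac1{4004}-\frac{r_0^4}4 ,$$
and the numerator on the left of (6.2) is at most $r_0^4$. So it suffices that
$$r_0^4<\frac4{29}\Big(\frac1{4004}-\frac{r_0^4}4\Big)=\frac1{29\cdot1001}-\frac{r_0^4}{29},\qquad\text{i.e.}\qquad r_0^4<\frac1{30030}.$$
Indeed $r_0^4=\frac{16}{707281}$, and $16\cdot30030=480480<707281$.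

**Step 4: conclusion.** By Lemma 6.2 and Proposition 6.1, $X$ is K-semistable. By Section 5 it is a Fano manifold of dimension $14$, $X\not\cong\mathbb P^{14}$, and $\alpha(X)\le\frac1T=\frac2{29}<\frac1{14}$. $\square$

## 8. All large dimensions: hitting $T=n+1-\frac1w$ exactly

For Theorem 2.2 two things are needed: integers $\delta,m,N$ giving $T=n+1-\frac1w$, a matter of congruences, and (6.2), a matter of $m$ being at least a large multiple of $\log n$.

*Proof of Theorem 2.2.* Fix $w\ge2$ and let $n$ be large.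

**Step 1: choosing $\delta$, $m$, $N$.** Choose $\delta\equiv w+1\pmod{w(w-1)}$ with
$$16w^2\log\big(2w^2(n+1)\big)\le\delta\le16w^2\log\big(2w^2(n+1)\big)+w^2 .\tag{8.1}$$
This is possible: the interval contains at least $w^2\ge w(w-1)$ consecutive integers. As $\delta$ grows only like $\log n$, for $n\ge n_0(w)$ we have $\delta>w$, $w^2\delta^2\le n$ and $n+1\ge4w$.

Since $\delta\equiv1$ mod $w$ and $\delta-1\equiv1$ mod $w-1$, we have $\gcd(\delta,w)=1=\gcd(\delta-1,w-1)$. Consecutive integers are coprime, so also $\gcd(w,w-1)=1=\gcd(\delta,\delta-1)$. Hence $\gcd\big(w(\delta-1),\delta(w-1)\big)=1$, and there is a residue class of $k$ modulo $\delta(w-1)$ with $w(\delta-1)k+1\equiv0\pmod{\delta(w-1)}$. As $m$ runs through the $\delta(w-1)$ consecutive integers $\delta,\dots,w\delta-1$, the number $k=n-m$ hits this class. Fix such an $m$ and let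
$$N=\frac{w(\delta-1)k+1}{\delta(w-1)}\in\mathbb Z .$$

**Step 2: the conditions of Section 5.** Clearly $\delta\le m<w\delta\le n$. Next, $k\ge n-w\delta\ge w^2\delta^2-w\delta\ge w\delta\cdot\delta(w-1)$, so
$$N-k=\frac{(\delta-w)k+1}{\delta(w-1)}\ge\frac k{\delta(w-1)}\ge w\delta\ge m+1 ,$$
that is, $N\ge n+1$. Finally $\delta N\frac{w-1}w=(\delta-1)k+\frac1w$, and $k+m+1=n+1$, so
$$T=\delta(n+1)-\delta N\tfrac{w-1}w-(m+1)(\delta-1)=\delta(n+1)-(\delta-1)(n+1)-\tfrac1w=n+1-\tfrac1w>n .$$
Linear forms in general position exist for any $N$, so Section 5 applies.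

**Step 3: notation for (6.2).** Put $\mu=m+1\in[\delta+1,w\delta]$. The right side of (6.2) is $\frac\mu{wT}$. Let $\psi(r)=r^\mu(1-r)^k$. The numerator on the left is $\psi(r_0)$, the integrand of $I_0$ is $\frac{\psi(r)}{r(1-r)}$, and
$$\frac{\psi'}\psi=\frac\mu r-\frac k{1-r}=\frac{\mu-(n+1)r}{r(1-r)} .$$
So $\psi$ increases up to $r_1=\frac\mu{n+1}<1$. Put $r_2=\big(1-\frac1{2w}\big)r_1$.

**Step 4: $r_0$ lies well to the left of $r_2$.** Since $\delta\ge\frac\mu w$, $r_0=\frac{\mu-\delta}T\le\big(1-\frac1w\big)\frac\mu T$; also $r_0>0$. And $\frac T{n+1}=1-\frac1{w(n+1)}\ge1-\frac1{4w^2}$. So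
$$\frac{r_2}{r_0}\ge\frac{2w-1}{2w-2}\cdot\frac T{n+1}\ge\Big(1+\frac1{2w}\Big)\Big(1-\frac1{4w^2}\Big)\ge1+\frac1{4w} .$$
For the last inequality put $x=\frac1{2w}\le\frac14$: $(1+x)(1-x^2)=1+x-x^2-x^3\ge1+\frac x2$ because $x+x^2\le\frac5{16}<\frac12$. As $\log(1+y)\ge\frac y2$ for $0\le y\le1$, $\log\frac{r_2}{r_0}\ge\frac1{8w}$.

**Step 5: the denominator is large and the numerator small, compared to $\psi(r_2)$.** On $[r_2,r_1]$ the function $\psi$ is increasing, so
$$I_0\ge\psi(r_2)\int_{r_2}^{r_1}\frac{dr}r=\psi(r_2)\log\frac1{1-\frac1{2w}}\ge\frac{\psi(r_2)}{2w} .$$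
On $[r_0,r_2]$ we have $\mu-(n+1)r\ge\mu-(n+1)r_2=\frac\mu{2w}$, so $\frac{\psi'}\psi\ge\frac\mu{2wr}$, and
$$\frac{\psi(r_0)}{\psi(r_2)}\le\exp\Big(-\frac\mu{2w}\log\frac{r_2}{r_0}\Big)\le e^{-\mu/(16w^2)} .$$

**Step 6: conclusion.** Since $\mu>\delta\ge16w^2\log\big(2w^2(n+1)\big)$, the left side of (6.2) is at most
$$2w\,e^{-\mu/(16w^2)}<2w\cdot\frac1{2w^2(n+1)}=\frac1{w(n+1)}<\frac\mu{wT},$$
using $T<n+1$ and $\mu>1$. So (6.2) holds. By Lemma 6.2, Proposition 6.1 and Section 5, $X$ is a K-semistable Fano manifold of dimension $n$, $X\not\cong\mathbb P^n$, and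
$$\alpha(X)\le\frac1T=\frac1{n+1-\frac1w}<\frac1n .\qquad\square$$
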